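\title{Super-decomposable pure-injective modules over tubular algebras and over standard selfinjective algebras of polynomial growth}

\begin{abstract}
Let $A$ be a standard selfinjective algebra over an algebraically closed field, nondomestic of polynomial growth. We prove that there is a nonzero pure-injective $A$-module without indecomposable direct summands; no countability hypothesis on the field is needed. Such an algebra is an orbit algebra of the repetitive category of a tubular algebra $B$. We tilt $\mathrm{mod}\,B$ at a suitable irrational slope and obtain an abelian category in which every nonzero object contains a direct sum of two nonzero subobjects. An injective hull in the category of left exact functors on it yields the required $B$-module, and a grading argument shows that the push-down functor carries this module to one over $A$. The construction gives $2^{\aleph_0}$ pairwise non-isomorphic modules of this kind.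
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be an algebraically closed field and $A$ a finite dimensional basic associative $K$-algebra with a unit. Modules are right modules and need not be finitely generated; $\mathrm{mod}\,A$ is the category of the finitely generated ones, and $D=\operatorname{Hom}_K(-,K)$.

A monomorphism $Y'\to Y$ of $A$-modules is \emph{pure} if $Y'\otimes_AN\to Y\otimes_AN$ is injective for every left module $N$, and $M$ is \emph{pure-injective} if every map $Y'\to M$ extends along every pure monomorphism $Y'\to Y$. Injective modules are pure-injective. So are finite dimensional ones, because $M\cong DN$ for $N=DM$ and $\operatorname{Hom}_A(Y,DN)\cong D(Y\otimes_AN)$. A nonzero module in either class has an indecomposable direct summand: for finite dimensional modules by induction on the dimension, for injective ones because the injective hull of a simple submodule splits off. One may ask whether this persists for all pure-injective modules. A module $M$ is \emph{super-decomposable} if $M\neq0$ and $M$ has no indecomposable direct summand; every nonzero summand of such a module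 splits again, without end.

An obstruction to the existence of such modules comes from the abelian category $\mathcal F(A)$ of finitely presented contravariant $K$-linear functors $\mathrm{mod}\,A\to\mathrm{mod}\,K$, that is, of cokernels of maps $\operatorname{Hom}_A(-,M)\to\operatorname{Hom}_A(-,N)$ with $M,N\in\mathrm{mod}\,A$. Recall that a Serre subcategory $\mathcal S$ of an abelian category $\mathcal A$ is a full subcategory closed under subobjects, quotients and extensions, and that there is an exact quotient functor $\mathcal A\to\mathcal A/\mathcal S$ to an abelian category which sends to zero exactly the objects of $\mathcal S$. Define Serre subcategories $\mathcal F(A)_{-1}\subseteq\mathcal F(A)_0\subseteq\cdots\subseteq\mathcal F(A)_\alpha\subseteq\cdots$, indexed by $-1$ and the ordinals, as follows: $\mathcal F(A)_{-1}=0$; the category $\mathcal F(A)_{\alpha+1}$ consists of the objects whose image in $\mathcal F(A)/\mathcal F(A)_\alpha$ has finite length; and $\mathcal F(A)_\lambda=\bigcup_{\alpha<\lambda}\mathcal F(A)_\alpha$ for a limit ordinal $\lambda$. The \emph{Krull--Gabriel dimension} $\mathrm{KG}(A)$,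 the Krull dimension of $\mathcal F(A)$ in the sense of Geigle, is the least ordinal $\alpha$ with $\mathcal F(A)_\alpha=\mathcal F(A)$. If there is no such ordinal, $\mathrm{KG}(A)=\infty$, and $\mathrm{KG}(A)<\infty$ means that $\mathrm{KG}(A)$ is an ordinal. The dimension counts how often the objects of finite length must be factored out before nothing is left. For example, if $\mathrm{mod}\,A=\operatorname{add}M$ for one module $M\ne0$, then evaluation at $M$ identifies $\mathcal F(A)$ with $\mathrm{mod}\operatorname{End}_A(M)$, all objects have finite length, and $\mathrm{KG}(A)=0$.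

\begin{proposition}\label{prop:KG}
Let $A$ be a finite dimensional $K$-algebra with $\mathrm{KG}(A)<\infty$. Then there is no super-decomposable pure-injective $A$-module.
\end{proposition}

So $\mathrm{KG}(A)=\infty$ is necessary for the existence of a super-decomposable pure-injective module. The proof, given in Section~\ref{sec:inj}, finds an indecomposable summand by descending along the filtration. When $\mathrm{KG}(A)=\infty$ this argument breaks down, which suggests that such a module might exist, but the breakdown does not produce one.

We consider the question for the following class of algebras. For $d\ge1$ let $\mu_A(d)$ be the least number of $K[t]$-$A$-bimodules $M_i$, finitely generated and free over $K[t]$, such that all but finitely many isomorphism classes of indecomposable $A$-modules of dimension $d$ have the form $K[t]/(t-\lambda)\otimes_{K[t]}M_i$ with $\lambda\in K$. The algebra $A$ is \emph{of polynomial growth} if there is $m$ with $\mu_A(d)\le d^m$ for all $d\ge2$, and \emph{domestic} if $\mu_A$ is bounded. A selfinjective algebra is \emph{standard} in the sense of Skowro\'nski \cite{Sk89,Sk06} if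 it has a Galois covering by a simply connected locally bounded category. These notions enter the paper only through the structure theorem quoted as Theorem~\ref{thm:Sk}, which the reader may take as a description of the class. It is known that $\mathrm{KG}(A)=\infty$ for every standard selfinjective algebra $A$ which is nondomestic of polynomial growth. The problem, taken from Pastuszak's paper \cite{Pas}, is whether every such algebra has a super-decomposable pure-injective module. The answer is yes.

\begin{theorem}\label{thm:A}
Let $A$ be a standard selfinjective algebra over an algebraically closed field $K$, nondomestic of polynomial growth. Then there is a super-decomposable pure-injective $A$-module.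
\end{theorem}

The field may have any cardinality. The proof does not use the equality $\mathrm{KG}(A)=\infty$; together with Proposition~\ref{prop:KG} the theorem gives it back. The algebras of Theorem~\ref{thm:A} are orbit algebras $\hat B/G$ of repetitive categories of tubular algebras $B$, with $G\cong\mathbb Z$, and the main step concerns $B$.

\begin{theorem}\label{thm:B}
Let $B$ be a tubular algebra over an algebraically closed field $K$. Then there is a super-decomposable pure-injective $B$-module.
\end{theorem}

Section~\ref{sec:inj} explains the mechanism that produces injective objects without indecomposable summands. Sections~\ref{sec:tub}--\ref{sec:heart} construct, inside $D^b(\mathrm{mod}\,B)$, an abelian category to which it applies, and Section~\ref{sec:lex} turns the resulting injective object into a $B$-module. Section~\ref{sec:push} proves a transfer theorem for coverings with group $\mathbb Z$ (Theorem~\ref{thm:C}) and deduces Theorem~\ref{thm:A}. Section~\ref{sec:many} shows that over $B$ and over $A$ there are at least $2^{\aleph_0}$ pairwise non-isomorphic super-decomposable pure-injective modules (Theorem~\ref{thm:D}).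

\section{Indecomposable summands of injective objects}\label{sec:inj}

Direct summands of an object $Z$ of an abelian category are the images $eZ$ of the idempotents $e\in\operatorname{End}(Z)$, and $eZ$ is indecomposable if and only if $e$ is \emph{primitive}, that is, nonzero and not a sum of two nonzero orthogonal idempotents. Whether $Z$ has an indecomposable summand therefore depends only on the ring $\operatorname{End}(Z)$. For injective objects there is a second description. A Grothendieck category is an abelian category with a generator and exact filtered colimits; every object $U$ of it has an injective hull, an injective object containing $U$ as an essential subobject. A nonzero object is \emph{uniform} if any two nonzero subobjects have nonzero intersection.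

\begin{lemma}\label{lem:uniform}
Let $I$ be an injective object of a Grothendieck category.
\begin{enumerate}
\item[(i)] If $U\subseteq I$ is uniform, then $I$ has an indecomposable direct summand.
\item[(ii)] If $I$ contains nonzero subobjects $U_1,U_2$ with $U_1\cap U_2=0$, then $I$ is decomposable.
\end{enumerate}
\end{lemma}

\begin{proof}
An injective hull $E(U)\subseteq I$ of a subobject $U$ is a direct summand of $I$. In (i), nonzero subobjects $W_1,W_2$ of $E(U)$ meet $U$ nontrivially, so $W_1\cap W_2\cap U\ne0$; thus $E(U)$ is uniform, hence indecomposable. In (ii), $E(U_1)\cap U_2=0$, for otherwise this subobject of $E(U_1)$ would meet $U_1$ in a nonzero subobject of $U_1\cap U_2$. So $E(U_1)$ is a nonzero proper summand.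
\end{proof}

\begin{example}\label{ex:free}
Let $R=K\langle x,y\rangle$ be the free algebra and $0\ne a\in R$. If $axs=ayt$, then $xs=yt$ because $R$ is a domain, and comparing first letters of monomials gives $s=t=0$. So every nonzero right ideal of $R$ contains a direct sum $axR\oplus ayR$ of two nonzero right ideals. Let $I$ be the injective hull of $R_R$ and $J\ne0$ a direct summand of $I$. Then $J\cap R$ is a nonzero right ideal, so $J$ is decomposable by Lemma~\ref{lem:uniform}(ii). Hence $I$ is a super-decomposable injective $R$-module.
\end{example}

Over a finite dimensional algebra this argument cannot run in the module category, where every nonzero object has a simple, hence uniform, subobject. The proof of Theorem~\ref{thm:B} runs it in a different category. It needs three things: an abelian category $\mathcal H$ containing $B$ in which every nonzero object contains a direct sum of two nonzero subobjects; a Grothendieck category containing $\mathcal H$, in which to form the injective hull $I$ of $B$; and a $B$-module with the same endomorphism ring as $I$.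

We recall the facts on pure-injective modules that are used. A ring $S$ is \emph{von Neumann regular} (briefly, regular) if every $x\in S$ has the form $x=xyx$; then $xy$ and $yx$ are idempotents, nonzero if $x\neq0$. The Jacobson radical of a ring $E$ is $J(E)$. It contains no nonzero idempotent, so a regular ring has zero radical; and $J(eEe)=eJ(E)e$ for every idempotent $e$.
\begin{enumerate}
\item[(P1)] A module $M$ is pure-injective if and only if for every set $\Sigma$ the summation map $M^{(\Sigma)}\to M$ extends along the canonical map $M^{(\Sigma)}\to M^\Sigma$ from the direct sum to the product \cite[Theorem 7.1]{JL}.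
\item[(P2)] The functor $M\mapsto M\otimes_A-$ is a full embedding of the category of $A$-modules into the Grothendieck category $(A\text{-mod},\mathrm{Ab})$ of covariant additive functors on finitely generated left modules, and pure-injective modules correspond to injective objects (Gruson--Jensen; see \cite{Prest}).
\item[(P3)] If $M$ is pure-injective and $E=\operatorname{End}(M)$, then $E/J(E)$ is regular and idempotents lift modulo $J(E)$. This follows from (P2), since endomorphism rings of injective objects of Grothendieck categories have these properties. If moreover $M$ is indecomposable, then $E$ is local: $E/J(E)$ has only the idempotents $0,1$, so $0\ne x=xyx$ gives $xy=yx=1$.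
\end{enumerate}
Direct summands of pure-injective modules are pure-injective, directly from the definition.

\begin{proof}[Proof of Proposition~\ref{prop:KG}]
An additive functor on a $K$-linear category is $K$-linear for the action of $K$ through the scalar multiples of the identity maps. So the duality $D$ between finite dimensional right and left modules identifies $\mathcal F(A)$ with the category of finitely presented objects of $\mathcal A=(A\text{-mod},\mathrm{Ab})$. The category $\mathcal A$ is locally coherent: the finitely presented objects generate it and form an abelian subcategory closed under kernels and cokernels, every object is the directed union of its finitely generated subobjects, and finitely generated subobjects of finitely presented objects are finitely presented.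

Let $M\ne0$ be pure-injective and $I=M\otimes_A-$. By (P2), $I$ is a nonzero injective object and $\operatorname{End}(I)\cong\operatorname{End}_A(M)$, so by Lemma~\ref{lem:uniform}(i) it suffices to find a uniform subobject of $I$. Some finitely presented object has a nonzero map to $I$, and it lies in $\mathcal F(A)_{\mathrm{KG}(A)}$; this is where the hypothesis is used. Let $\alpha$ be least such that $\operatorname{Hom}(C,I)\ne0$ for some $C\in\mathcal F(A)_\alpha$. Then $\alpha\neq-1$, and $\alpha$ is not a limit ordinal because at limits the filtration is a union. So $\alpha=\beta+1$ with $\beta\ge-1$. Among the $C\in\mathcal F(A)_\alpha$ with $\operatorname{Hom}(C,I)\neq0$ choose one whose length in $\mathcal F(A)/\mathcal F(A)_\beta$ is minimal, and let $0\neq f\colon C\to I$. We claim that $\operatorname{im}f$ is uniform.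

Suppose that $U_1,U_2\subseteq\operatorname{im}f$ are nonzero with $U_1\cap U_2=0$. Since $f$ maps $f^{-1}(U_i)$ onto $U_i$, there are finitely generated $C_i\subseteq f^{-1}(U_i)$ with $f(C_i)\ne0$. The objects $C_i$, $C/C_i$ and $C_1\cap C_2=\ker(C\to C/C_1\oplus C/C_2)$ are finitely presented. Now $C_i\in\mathcal F(A)_\alpha$ and $\operatorname{Hom}(C_i,I)\ne0$, so the length of $C_i$ in the quotient category is at least that of $C$. Hence $C/C_i$ has length zero there, that is, $C/C_i\in\mathcal F(A)_\beta$. Then the subobject $C/(C_1\cap C_2)$ of $C/C_1\oplus C/C_2$ lies in $\mathcal F(A)_\beta$. But $f(C_1\cap C_2)\subseteq U_1\cap U_2=0$, so $f$ induces a nonzero map $C/(C_1\cap C_2)\to I$, against the choice of $\alpha$.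
\end{proof}

\section{Tubular algebras}\label{sec:tub}

From now on $B$ is a tubular algebra, that is, a tubular extension of a tame concealed algebra of extension type $(2,2,2,2)$, $(3,3,3)$, $(4,4,2)$ or $(6,3,2)$. We use only the facts listed below, for which we refer to \cite[Ch.~3 and 5.1--5.2]{Ringel}.

Let $\tau$ be the Auslander--Reiten translation. A \emph{stable tube} is a component of the Auslander--Reiten quiver of the form $\mathbb ZA_\infty/(\tau^p)$; it is \emph{homogeneous} if $p=1$, and \emph{standard} if the full subcategory on its modules is the mesh category of the component. The module $E$ at the mouth of a standard homogeneous tube, its \emph{quasi-simple} module, satisfies $\tau E\cong E$ and $\operatorname{End}(E)=K$, and every module of the tube has a filtration with all factors isomorphic to $E$.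

The algebra $B$ has finite global dimension, so the Euler form $\langle\underline{\dim}M,\underline{\dim}N\rangle=\sum_i(-1)^i\dim\operatorname{Ext}^i_B(M,N)$ is defined on $K_0(B)$; we also write $\langle M,N\rangle$. Its quadratic form is $\chi_B(x)=\langle x,x\rangle$, and $h$ is \emph{radical} if $\langle h,x\rangle=-\langle x,h\rangle$ for all $x$. The indecomposable modules in $\mathrm{mod}\,B$ are divided into classes
$$\mathcal P_0\vee\mathcal T_0\vee\bigvee_{\gamma\in\mathbb Q_{>0}}\mathcal T_\gamma\vee\mathcal T_\infty\vee\mathcal Q_\infty,$$
each a union of Auslander--Reiten components. For $\gamma\in\mathbb Q_{>0}$ let $\mathcal P_\gamma$ be the union of $\mathcal P_0$ and the $\mathcal T_\delta$ with $0\le\delta<\gamma$, and let $\mathcal Q_\gamma$ be the union of the $\mathcal T_\delta$ with $\gamma<\delta\le\infty$ and $\mathcal Q_\infty$.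
\begin{enumerate}
\item[(T1)] For $\gamma\in\mathbb Q_{>0}$, $\mathcal T_\gamma$ is a family of standard stable tubes indexed by $\mathbb P^1(K)$, almost all homogeneous. There are no nonzero maps from $\mathcal Q_\gamma$ to $\mathcal P_\gamma$, from $\mathcal Q_\gamma$ to $\mathcal T_\gamma$, or from $\mathcal T_\gamma$ to $\mathcal P_\gamma$. Every map from $\mathcal P_\gamma$ to $\mathcal Q_\gamma$ factors through the additive closure of any prescribed tube of $\mathcal T_\gamma$. The indecomposable projective modules lie in $\mathcal P_\gamma$, the indecomposable injective modules in $\mathcal Q_\gamma$.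
\item[(T2)] The form $\chi_B$ is positive semidefinite and its radical has rank $2$. Over $\mathbb Q$ the radical is spanned by nonnegative nonzero integral vectors $h_0,h_\infty$, and $\langle h_0+\gamma h_\infty,\underline{\dim}M\rangle=0$ for $M\in\mathcal T_\gamma$.
\item[(T3)] For $M\in\mathrm{mod}\,B$, $\operatorname{pd}M\le1$ if and only if $\operatorname{Hom}(DB,\tau M)=0$, and in that case $\operatorname{Ext}^1(M,N)\cong D\operatorname{Hom}(N,\tau M)$ for all $N$. Also $\operatorname{id}M\le1$ if and only if $\operatorname{Hom}(\tau^{-1}M,B)=0$.
\end{enumerate}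

For each $\gamma\in\mathbb Q_{>0}$ fix, once and for all, a homogeneous tube in $\mathcal T_\gamma$ with quasi-simple module $E_\gamma$, and put $e_\gamma=\underline{\dim}E_\gamma$. These modules serve as test objects. Since $\operatorname{Hom}(DB,E_\gamma)=0$ by (T1), fact (T3) gives $\operatorname{pd}E_\gamma\le1$ and
\begin{equation}\label{eq:ExtE}
\operatorname{Ext}^1(E_\gamma,N)\cong D\operatorname{Hom}(N,E_\gamma)\qquad(N\in\mathrm{mod}\,B).
\end{equation}
For $N=E_\gamma$ this gives $\chi_B(e_\gamma)=1-1=0$. A vector on which a positive semidefinite form vanishes is radical, so $e_\gamma$ is radical. The next lemma says that the sign of $\langle M,e_\gamma\rangle$ tells on which side of $\mathcal T_\gamma$ a module lies, and that the $E_\gamma$ become large when $\gamma$ runs through infinitely many values in a bounded interval.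

\begin{lemma}\label{lem:num}
Let $\gamma\in\mathbb Q_{>0}$.
\begin{enumerate}
\item[(i)] If $F\in\mathcal P_\gamma$, then $\operatorname{pd}F\le1$ and $\langle F,e_\gamma\rangle=\dim\operatorname{Hom}(F,E_\gamma)>0$.
\item[(ii)] If $T\in\mathcal Q_\gamma$, then $\operatorname{id}T\le1$ and $-\langle T,e_\gamma\rangle=\langle e_\gamma,T\rangle=\dim\operatorname{Hom}(E_\gamma,T)>0$.
\item[(iii)] We have $c:=\langle h_0,h_\infty\rangle>0$ and $e_\gamma=a_\gamma(h_0+\gamma h_\infty)$ with $a_\gamma>0$. There is $d\in\mathbb N$ with $a_\gamma,\gamma a_\gamma\in\frac1d\mathbb Z$ for all $\gamma$. For any bound $C$, only finitely many $\gamma$ in a bounded interval have $a_\gamma\le C$.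
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The class $\mathcal P_\gamma$ is a union of components, so $\tau F\in\mathcal P_\gamma$ or $\tau F=0$. By (T1), $\operatorname{Hom}(DB,\tau F)=0$ and $\operatorname{Hom}(E_\gamma,\tau F)=0$. By (T3), $\operatorname{pd}F\le1$ and $\operatorname{Ext}^1(F,E_\gamma)=0$, which gives the equality. An embedding of $F$ into a finite dimensional injective module factors through a direct sum of modules from the tube of $E_\gamma$. So $F$ has a nonzero map to a module filtered by copies of $E_\gamma$, and left exactness of $\operatorname{Hom}(F,-)$ gives $\operatorname{Hom}(F,E_\gamma)\ne0$.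

(ii) Here $\tau^{-1}T\in\mathcal Q_\gamma$ or $\tau^{-1}T=0$, and the summands of $B$ lie in $\mathcal P_\gamma$, so $\operatorname{id}T\le1$. By \eqref{eq:ExtE} and (T1), $\operatorname{Ext}^1(E_\gamma,T)=0$; with $\operatorname{pd}E_\gamma\le1$ this gives the second equality, and the first holds because $e_\gamma$ is radical. A projective cover of $T$ factors through the additive closure of the tube of $E_\gamma$, so some module filtered by copies of $E_\gamma$ has a nonzero map to $T$, and $\operatorname{Hom}(E_\gamma,T)\neq0$.

(iii) On the radical the Euler form is alternating: $\langle h_0,h_0\rangle=\langle h_\infty,h_\infty\rangle=0$ and $\langle h_\infty,h_0\rangle=-c$. For $\gamma<\delta$ we have $E_\gamma\in\mathcal P_\delta$, so $\langle e_\gamma,e_\delta\rangle>0$ by (i); thus the form is nonzero on the radical and $c\ne0$. Write $e_\gamma=\alpha h_0+\beta h_\infty$ with $\alpha,\beta\in\mathbb Q$. By (T2), $0=\langle h_0+\gamma h_\infty,e_\gamma\rangle=c(\beta-\gamma\alpha)$, so $e_\gamma=\alpha(h_0+\gamma h_\infty)$, and $\alpha>0$ because $e_\gamma$ and $h_0+\gamma h_\infty$ are nonnegative and nonzero. For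 real $s,t$,
\begin{equation}\label{eq:rad}
\langle h_0+sh_\infty,\,h_0+th_\infty\rangle=c(t-s),
\end{equation}
so $0<\langle e_\gamma,e_\delta\rangle=a_\gamma a_\delta c(\delta-\gamma)$ for $\gamma<\delta$, and $c>0$. The subgroup $\mathbb Zh_0+\mathbb Zh_\infty$ has finite index $d$ in the lattice of radical vectors, so $de_\gamma=da_\gamma h_0+d\gamma a_\gamma h_\infty$ has integral coefficients. If $a_\gamma\le C$ and $\gamma$ is bounded, there are finitely many possible pairs $(a_\gamma,\gamma a_\gamma)$, and the pair determines $\gamma$.
\end{proof}

\section{The cone of an evaluation map}\label{sec:cone}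

We shall want to show that an evaluation map $L^n\to M$ is a monomorphism in an abelian subcategory of $D^b(\mathrm{mod}\,B)$. The cone of such a map carries both its kernel and its cokernel. If the cone is the direct sum of the two and is also indecomposable, one of them vanishes. This section provides the indecomposability.

Let $\mathcal D$ be a Hom-finite $K$-linear triangulated category. A \emph{Serre functor} is an autoequivalence $S$ with isomorphisms $\eta_{X,Y}\colon\operatorname{Hom}(X,Y)\to D\operatorname{Hom}(Y,SX)$ natural in $X$ and $Y$. Naturality in $Y$ gives $\eta_{X,Y}(v)(\delta)=\eta_{X,X}(\mathrm{id})(\delta v)$ for $v\colon X\to Y$ and $\delta\colon Y\to SX$. Hence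
\begin{equation}\label{eq:serre}
\text{if }\delta\colon Y\to SX\text{ satisfies }\delta v=0\text{ for all }v\colon X\to Y,\text{ then }\delta=0.
\end{equation}
For a finite dimensional space $V$ with basis $v_1,\dots,v_n$ we write $L\otimes V=L^n$; if $V=\operatorname{Hom}(L,M)$, the evaluation map $ev\colon L\otimes V\to M$ has the components $v_1,\dots,v_n$.

\begin{lemma}\label{lem:cone}
Let $\mathcal D$ be a Hom-finite $K$-linear triangulated category with Serre functor $S$, and let $L$ be an object with $\operatorname{End}(L)=K$ and $SL\cong L[1]$.
\begin{enumerate}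
\item[(i)] Suppose $\operatorname{Hom}(L,M[1])=\operatorname{Hom}(L,M[-1])=0$. Put $V=\operatorname{Hom}(L,M)$ and complete the evaluation map to a triangle $L\otimes V\xrightarrow{ev}M\xrightarrow{u}Y\xrightarrow{w}(L\otimes V)[1]$. Then $\operatorname{End}(Y)\cong\operatorname{End}(M)$ as rings.
\item[(ii)] Suppose $\operatorname{Hom}(M,L[1])=\operatorname{Hom}(M,L[-1])=0$. Let $M\to L^n$ be the map whose components form a basis of $\operatorname{Hom}(M,L)$, and complete it to a triangle $M\to L^n\to Y\to M[1]$. Then $\operatorname{End}(Y)\cong\operatorname{End}(M)$ as rings.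
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We embed both rings into $\operatorname{Hom}(M,Y)$ by composing with $u$ and show that the images agree.

First, $\operatorname{Hom}(M,L)\cong\operatorname{Hom}(M[1],SL)\cong D\operatorname{Hom}(L,M[1])=0$. Applying $\operatorname{Hom}(M,-)$ to the triangle, we see that $m\mapsto um$ is an injection $\operatorname{End}(M)\to\operatorname{Hom}(M,Y)$ with image $\{h:wh=0\}$.

Next, $ev_*\colon\operatorname{Hom}(L,L\otimes V)\to\operatorname{Hom}(L,M)$ is bijective because $\operatorname{End}(L)=K$. In the exact sequence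
$$\operatorname{Hom}(L,M[-1])\to\operatorname{Hom}(L,Y[-1])\to\operatorname{Hom}(L,L\otimes V)\xrightarrow{ev_*}\operatorname{Hom}(L,M)\xrightarrow{u_*}\operatorname{Hom}(L,Y)$$
the first term is zero and $ev_*$ is injective, so $\operatorname{Hom}(L,Y[-1])=0$ and $\operatorname{Hom}((L\otimes V)[1],Y)=0$. Applying $\operatorname{Hom}(-,Y)$ to the triangle, we see that $y\mapsto yu$ is an injection $\operatorname{End}(Y)\to\operatorname{Hom}(M,Y)$ with image $\{h:h\,ev=0\}$. Since $ev_*$ is surjective, $u_*=0$, so composition with $w$ is injective on $\operatorname{Hom}(L,Y)$ and hence on $\operatorname{Hom}(L\otimes V,Y)$.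

Let $h\colon M\to Y$. If $wh=0$, then $w(h\,ev)=0$, so $h\,ev=0$ by the last remark. Conversely let $h\,ev=0$, that is, $hv=0$ for all $v\in V$. The components $\delta_i\colon M\to L[1]\cong SL$ of $wh$ then satisfy $\delta_iv=0$ for all $v\colon L\to M$, so $\delta_i=0$ by \eqref{eq:serre}, and $wh=0$.

The two images agree, so the relation $yu=um$ defines an additive bijection $y\leftrightarrow m$. It matches the identities, and it is multiplicative: if $yu=um$ and $y'u=um'$, then $y'yu=y'um=um'm$.

(ii) The category $\mathcal D^{op}$ is triangulated with shift $[-1]$ and has Serre functor $S^{-1}$, and $S^{-1}L\cong L[-1]$. Part (i) in $\mathcal D^{op}$ gives an isomorphism of the opposite rings.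
\end{proof}

The hypotheses cannot simply be dropped. For $M=L$ the cone is zero while $\operatorname{End}(M)=K$. In $D^b(\mathrm{mod}\,K)$, the choice $M=L=K$ satisfies everything except $SL\cong L[1]$; and if $SL\cong L[1]$, the choice $M=L$ violates $\operatorname{Hom}(L,M[1])=0$, as $\operatorname{Hom}(L,L[1])\cong D\operatorname{End}(L)$.

From now on $\mathcal D=D^b(\mathrm{mod}\,B)$. Modules are complexes concentrated in degree $0$, $\operatorname{Hom}_{\mathcal D}(M,N[i])=\operatorname{Ext}^i_B(M,N)$ (zero for $i<0$), and short exact sequences of modules give triangles. We identify $K_0(\mathcal D)=K_0(B)$ through $[C]=\sum_i(-1)^i\underline{\dim}H^i(C)$; then $\langle[C],[C']\rangle=\sum_i(-1)^i\dim\operatorname{Hom}(C,C'[i])$. Since $B$ has finite global dimension, $S=-\otimes^{\mathbf L}_BDB$ is a Serre functor; it is the left derived functor of $\nu=D\operatorname{Hom}_B(-,B)\cong-\otimes_BDB$.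

\begin{lemma}\label{lem:SE}
For $\gamma\in\mathbb Q_{>0}$, both $L=E_\gamma$ and $L=E_\gamma[-1]$ satisfy $\operatorname{End}(L)=K$ and $SL\cong L[1]$.
\end{lemma}

\begin{proof}
Let $0\to P_1\to P_0\to E_\gamma\to0$ be a minimal projective resolution. Then $SE_\gamma$ is the complex $\nu P_1\to\nu P_0$ in degrees $-1,0$. Its kernel is $\tau E_\gamma\cong E_\gamma$, by the definition of $\tau$, and its cokernel is $\nu E_\gamma=D\operatorname{Hom}(E_\gamma,B)=0$ by (T1). So $SE_\gamma\cong E_\gamma[1]$, and $S$ commutes with the shift.
\end{proof}

\section{Tilting at an irrational slope}\label{sec:heart}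

\subsection*{The heart $\mathcal H_r$}
Let $r>0$ be irrational. Let $\mathsf F_r$ be the additive closure of $\mathcal P_0$ and the $\mathcal T_\delta$ with $0\le\delta<r$, and let $\mathsf T_r$ be the additive closure of the $\mathcal T_\delta$ with $r<\delta\le\infty$ and $\mathcal Q_\infty$. Since $r$ is irrational, every module in $\mathrm{mod}\,B$ is a sum $F\oplus T$ with $F\in\mathsf F_r$, $T\in\mathsf T_r$. As $F$ and $T$ have finitely many indecomposable summands,
\begin{equation}\label{eq:nbhd}
\text{there is }\varepsilon>0\text{ with }F\in\operatorname{add}\mathcal P_\gamma,\ T\in\operatorname{add}\mathcal Q_\gamma\text{ for all rational }\gamma\in(r-\varepsilon,r+\varepsilon).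
\end{equation}
By (T1), $\operatorname{Hom}(\mathsf T_r,\mathsf F_r)=0$. So $(\mathsf T_r,\mathsf F_r)$ is a torsion pair, and $\mathsf F_r=\{M:\operatorname{Hom}(\mathsf T_r,M)=0\}$ is closed under submodules and extensions. The projective modules lie in $\operatorname{add}\mathcal P_\gamma$ for all $\gamma$, hence in $\mathsf F_r$, and so do their submodules. By Lemma~\ref{lem:num}, modules in $\mathsf F_r$ have projective dimension at most $1$ and modules in $\mathsf T_r$ have injective dimension at most $1$; and $\tau\mathsf F_r\subseteq\mathsf F_r$. Put
$$\mathcal H_r=\{C\in\mathcal D:\ H^0(C)\in\mathsf F_r,\ H^1(C)\in\mathsf T_r,\ H^i(C)=0\text{ for }i\ne0,1\}.$$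
Each $C\in\mathcal H_r$ lies in a triangle $H^0(C)\to C\to H^1(C)[-1]\to H^0(C)[1]$; see Figure~\ref{fig:heart}. By Happel--Reiten--Smal\o{} \cite[I.2]{HRS}, $\mathcal H=\mathcal H_r$ is the heart of a bounded t-structure on $\mathcal D$. We use the following consequences. The category $\mathcal H$ is abelian, and its short exact sequences are the triangles $C'\to C\to C''\to C'[1]$ with $C',C,C''\in\mathcal H$. There are cohomology functors $H^i_{\mathcal H}\colon\mathcal D\to\mathcal H$ which turn triangles into long exact sequences, and an object $Y$ with $H^i_{\mathcal H}(Y)=0$ for $i\ne-1,0$ lies in a triangle $H^{-1}_{\mathcal H}(Y)[1]\to Y\to H^0_{\mathcal H}(Y)\to H^{-1}_{\mathcal H}(Y)[2]$.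

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick] (0,0)--(5.6,0);
\draw[thick] (6,0)--(11.6,0);
\draw[dashed] (2.8,-0.4)--(2.8,1.0);
\draw[dashed] (8.8,-0.4)--(8.8,1.0);
\node[below] at (2.8,-0.4) {$r$};
\node[below] at (8.8,-0.4) {$r$};
\node[above] at (1.4,0.1) {$\mathsf F_r[-1]$};
\node[above] at (4.2,0.1) {$\mathsf T_r[-1]$};
\node[above] at (7.4,0.1) {$\mathsf F_r$};
\node[above] at (10.2,0.1) {$\mathsf T_r$};
\foreach \x in {4.6,3.8,3.35,3.1,2.95} \fill (\x,0) circle (1.5pt);
\node[below] at (3.8,-0.05) {$\hat E_N$};
\draw[<->] (2.8,1.0)--(8.8,1.0) node[midway,above] {$\mathcal H_r$};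
\end{tikzpicture}
\caption{The indecomposable modules over a tubular algebra $B$, ordered from left to right by the index $\gamma$ of the families $\mathcal T_\gamma$, appear twice: as $(\mathrm{mod}\,B)[-1]$ and as $\mathrm{mod}\,B$ inside $D^b(\mathrm{mod}\,B)$. The irrational number $r$ cuts each copy into two parts. The objects of the heart $\mathcal H_r$ are built from the adjacent parts $\mathsf T_r[-1]$ and $\mathsf F_r$. The dots are the objects $\hat E_N=E_{\gamma_N}[-1]$ with $\gamma_N>r$ and $\gamma_N\to r$; they approach the left end of $\mathcal H_r$.}\label{fig:heart}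
\end{figure}

\begin{lemma}\label{lem:ext2}
$\operatorname{Hom}_{\mathcal D}(C,C'[2])=0$ for all $C,C'\in\mathcal H_r$.
\end{lemma}

\begin{proof}
By the triangles $H^0(C)\to C\to H^1(C)[-1]\to H^0(C)[1]$ and their long exact sequences we may assume that each of $C,C'$ lies in $\mathsf F_r$ or in $\mathsf T_r[-1]$. Let $F,F'\in\mathsf F_r$ and $T,T'\in\mathsf T_r$. There are four cases.
\begin{itemize}
\item $\operatorname{Hom}(F,F'[2])=\operatorname{Ext}^2(F,F')=0$, as $\operatorname{pd}F\le1$.
\item $\operatorname{Hom}(T[-1],T'[-1][2])=\operatorname{Ext}^2(T,T')=0$, as $\operatorname{id}T'\le1$.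
\item $\operatorname{Hom}(F,T[-1][2])=\operatorname{Ext}^1(F,T)\cong D\operatorname{Hom}(T,\tau F)=0$, as $\tau F\in\mathsf F_r$.
\item $\operatorname{Hom}(T[-1],F[2])=\operatorname{Ext}^3(T,F)\cong\operatorname{Ext}^2(\Omega T,F)=0$, where $\Omega T$ is the kernel of a projective cover of $T$; indeed $\Omega T\in\mathsf F_r$, so $\operatorname{pd}\Omega T\le1$. \qedhere
\end{itemize}
\end{proof}

In $\mathrm{mod}\,B$ the dimension measures the size of an object. On $\mathcal H_r$ its place is taken by the additive function
$$\ell=\ell_r\colon K_0(\mathcal D)\to\mathbb R,\qquad\ell(x)=\langle x,h_0+rh_\infty\rangle,\qquad \ell(C)=\ell([C]).$$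

\begin{lemma}\label{lem:pos}
$\ell_r(C)>0$ for every nonzero $C\in\mathcal H_r$.
\end{lemma}

\begin{proof}
Since $\ell(C)=\ell(H^0(C))-\ell(H^1(C))$, it suffices to show $\ell(F)>0$ and $\ell(T)<0$ for indecomposable $F\in\mathsf F_r$, $T\in\mathsf T_r$. Consider the affine function $f(s)=\langle F,h_0+sh_\infty\rangle$. For rational $\gamma\in(r-\varepsilon,r+\varepsilon)$ as in \eqref{eq:nbhd}, Lemma~\ref{lem:num}(i),(iii) gives $a_\gamma f(\gamma)=\langle F,e_\gamma\rangle>0$. An affine function which is positive at a point on each side of $r$ is positive at $r$, so $\ell(F)=f(r)>0$. For $T$, Lemma~\ref{lem:num}(ii) shows that $s\mapsto\langle T,h_0+sh_\infty\rangle$ is negative at these $\gamma$, hence at $r$.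
\end{proof}

If an abelian category carries a positive additive function with values in a discrete subgroup of $\mathbb R$, all its objects have finite length, and it has simple objects. For rational $r$ the function $\ell_r$ has values in a discrete subgroup, and it vanishes on $E_r$. For irrational $r$, \eqref{eq:rad} shows that its values include all $c(mr-n)$ with $m,n\in\mathbb Z$, so they are dense, and there is room for every object to have smaller and smaller subobjects.

The last two lemmas combine to a numerical test for monomorphisms.

\begin{lemma}\label{lem:mono}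
Let $C\xrightarrow{f}C'\to Y\to C[1]$ be a triangle with $C,C'\in\mathcal H_r$. If $\operatorname{End}(Y)$ is local and $\ell_r(C)<\ell_r(C')$, then $f$ is a monomorphism in $\mathcal H_r$.
\end{lemma}

\begin{proof}
The long exact sequence shows that $H^{-1}_{\mathcal H}(Y)=\ker f$, $H^0_{\mathcal H}(Y)=\operatorname{coker}f$, and that the other cohomologies of $Y$ vanish. In the triangle $(\ker f)[1]\to Y\to\operatorname{coker}f\to(\ker f)[2]$ the last map is zero by Lemma~\ref{lem:ext2}, so $Y\cong(\ker f)[1]\oplus\operatorname{coker}f$. As $Y$ is indecomposable, one summand is zero. If $\ker f\ne0$, then $\ell(Y)=-\ell(\ker f)<0$ by Lemma~\ref{lem:pos}, whereas $\ell(Y)=\ell(C')-\ell(C)>0$.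
\end{proof}

\subsection*{A worked case and the set $\Theta$}
Figure~\ref{fig:heart} suggests looking for small subobjects among the $E_\gamma[-1]$ with $\gamma$ slightly larger than $r$: by \eqref{eq:rad},
\begin{equation}\label{eq:ellE}
\ell_r(E_\gamma)=a_\gamma c(r-\gamma),\qquad\ell_r(E_\gamma[-1])=a_\gamma c(\gamma-r).
\end{equation}
How close $\gamma$ must be to $r$ is visible in the simplest case.

\begin{example}\label{ex:univ}
Let $\delta<r<\gamma$ be positive with $\delta,\gamma$ rational, and take $M=E_\delta\in\mathsf F_r$ and $L=E_\gamma[-1]\in\mathsf T_r[-1]$. Then $\operatorname{Hom}(L,M[-1])=\operatorname{Hom}(E_\gamma,E_\delta)=0$ by (T1) and $\operatorname{Hom}(L,M[1])=\operatorname{Ext}^2(E_\gamma,E_\delta)=0$, while $\operatorname{Hom}(L,M)=\operatorname{Ext}^1(E_\gamma,E_\delta)$ has dimension $n=-\langle e_\gamma,e_\delta\rangle=a_\gamma a_\delta c(\gamma-\delta)$. The triangle $L^n\to M\to Y\to L^n[1]$ of Lemma~\ref{lem:cone}(i) is a rotation of an exact sequence of modules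
$$0\to E_\delta\to Y\to E_\gamma^{\,n}\to0,$$
and the lemma gives $\operatorname{End}(Y)=K$. The dimension vector of $Y$ is $e_\delta+ne_\gamma=a'(h_0+\gamma'h_\infty)$ with $a'=a_\delta+na_\gamma$ and $a'\gamma'=\delta a_\delta+n\gamma a_\gamma$. Hence
$$\gamma-\gamma'=\frac{a_\delta(\gamma-\delta)}{a_\delta+na_\gamma}=\frac{\gamma-\delta}{1+ca_\gamma^2(\gamma-\delta)} .$$
As $\langle Y,e_{\gamma'}\rangle=0$, Lemma~\ref{lem:num}(i),(ii) excludes $Y\in\mathcal P_{\gamma'}$ and $Y\in\mathcal Q_{\gamma'}$, so $Y\in\mathcal T_{\gamma'}$. If $\gamma'<r$, then $Y\in\mathsf F_r$ and $0\to L^n\to M\to Y\to0$ is exact in $\mathcal H_r$. If $\gamma'>r$, then $Y\in\mathsf T_r$ and $0\to Y[-1]\to L^n\to M\to0$ is exact in $\mathcal H_r$. So the evaluation map is a monomorphism exactly when $\gamma-r<\gamma-\gamma'$, that is, when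
$$\frac{\gamma-r}{\gamma-\delta}+ca_\gamma^2(\gamma-r)<1 .$$
The first term tends to $0$ as $\gamma\to r$. The real condition is that $a_\gamma^2(\gamma-r)$ be small.
\end{example}

We therefore restrict to those $r$ for which $a_\gamma^2(\gamma-r)$ can be made arbitrarily small. Let
$$\Theta=\bigcap_{N\ge1}W_N\setminus\mathbb Q,\qquad W_N=\bigcup_{\gamma\in\mathbb Q_{>0}}\Big(\gamma-\tfrac1{N(1+a_\gamma^2)},\,\gamma\Big)\cap(0,\infty).$$
Each $W_N$ is open, and dense in $(0,\infty)$ because its closure contains every positive rational number. The complement of a point is also open and dense, so by Baire's theorem $\Theta$ is a dense $G_\delta$ subset of $(0,\infty)$; in particular $\Theta\neq\emptyset$. For $r\in\Theta$ fix rational numbers $\gamma_N>r$ with $\gamma_N-r<1/N(1+a_{\gamma_N}^2)$. Then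
\begin{equation}\label{eq:approx}
\gamma_N\to r,\qquad a_{\gamma_N}^2(\gamma_N-r)\to0,\qquad a_{\gamma_N}\to\infty .
\end{equation}
The third statement follows from Lemma~\ref{lem:num}(iii): as $\gamma_N\to r\notin\mathbb Q$, each rational number occurs only finitely often in the bounded sequence $(\gamma_N)$. Put $\hat E_N=E_{\gamma_N}[-1]\in\mathcal H_r$.

\begin{remark}
Not every irrational number lies in $\Theta$. If $\gamma=p/q$ in lowest terms, then $q$ divides $da_\gamma$ by Lemma~\ref{lem:num}(iii), so $q\le da_\gamma$, and $r\in\Theta$ forces $q_N^2(\gamma_N-r)\to0$ for the denominators $q_N$ of the $\gamma_N$. This fails for $r=\sqrt2$, since $q^2(p/q-\sqrt2)=(p^2-2q^2)/(p/q+\sqrt2)\ge1/(p/q+\sqrt2)$ when $p/q>\sqrt2$. We make no claim about $r\notin\Theta$.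
\end{remark}

\subsection*{Every nonzero object contains $\hat E_N\oplus\hat E_N$}

\begin{proposition}\label{prop:key}
Let $r\in\Theta$ and $0\ne C\in\mathcal H_r$. For all large $N$ there is a monomorphism $\hat E_N\oplus\hat E_N\to C$ in $\mathcal H_r$.
\end{proposition}

\begin{proof}
The category $\mathcal H_r$ is abelian with finite dimensional Hom spaces, so $C$ is a finite direct sum of objects with local endomorphism rings. We may replace $C$ by one of them, say $M$. Put $m=[M]$, $F=H^0(M)$, $T=H^1(M)$. By \eqref{eq:nbhd}, for large $N$ we have $F\in\operatorname{add}\mathcal P_\gamma$ and $T\in\operatorname{add}\mathcal Q_\gamma$, where $\gamma=\gamma_N$. Write $E=E_\gamma$, $\hat E=E[-1]$, $a=a_\gamma$.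

We show $\operatorname{Hom}(\hat E,M[j])=0$ for $j\ne0$. By the triangle $F\to M\to T[-1]\to F[1]$ it suffices to treat $F$ and $T[-1]$. We have $\operatorname{Hom}(\hat E,F[j])=\operatorname{Ext}^{j+1}(E,F)$; this vanishes for $j\le-2$, for $j=-1$ because $\operatorname{Hom}(E,F)=0$ by (T1), and for $j\ge1$ because $\operatorname{pd}E\le1$. Also $\operatorname{Hom}(\hat E,T[-1][j])=\operatorname{Ext}^j(E,T)$; this vanishes for $j<0$, for $j\ge2$, and for $j=1$ because $\operatorname{Ext}^1(E,T)\cong D\operatorname{Hom}(T,E)=0$ by \eqref{eq:ExtE} and (T1).

Consequently $n:=\dim\operatorname{Hom}(\hat E,M)$ is given by the Euler form. As $e_\gamma$ is radical,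
$$n=-\langle e_\gamma,m\rangle=\langle m,e_\gamma\rangle=a\langle m,h_0+\gamma h_\infty\rangle=a\big(\ell(m)+(\gamma-r)\langle m,h_\infty\rangle\big).$$
The bracket tends to $\ell(m)$, which is positive by Lemma~\ref{lem:pos}. By \eqref{eq:ellE} and \eqref{eq:approx}, as $N\to\infty$,
$$n\to\infty,\qquad\ell(\hat E^n)=ca^2(\gamma-r)\big(\ell(m)+(\gamma-r)\langle m,h_\infty\rangle\big)\to0 .$$
So for large $N$ we have $n\ge2$ and $\ell(\hat E^n)<\ell(M)$. By Lemmas~\ref{lem:SE} and~\ref{lem:cone}(i), the cone $Y$ of $ev\colon\hat E^n\to M$ has $\operatorname{End}(Y)\cong\operatorname{End}(M)$, a local ring. By Lemma~\ref{lem:mono}, $ev$ is a monomorphism in $\mathcal H_r$; restrict it to $\hat E^2$.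
\end{proof}

\section{From the heart to a module}\label{sec:lex}

\subsection*{Left exact functors}
The category $\mathcal H_r$ has neither infinite sums nor injective hulls, so we enlarge it. Let $\mathcal H$ be a skeletally small abelian $K$-category. By a theorem of Gabriel, the category $\mathcal G=\mathrm{Lex}(\mathcal H^{op},\mathrm{Mod}\,K)$ of left exact contravariant $K$-linear functors from $\mathcal H$ to vector spaces is a Grothendieck category, closed under kernels, products and filtered colimits, in particular coproducts, in the category of all $K$-linear functors. So kernels, products and coproducts in $\mathcal G$ are computed objectwise; cokernels in general are not. The Yoneda functor $h\colon\mathcal H\to\mathcal G$, $h(C)=\operatorname{Hom}_{\mathcal H}(-,C)$, is fully faithful, and $\operatorname{Hom}_{\mathcal G}(h(C),L)=L(C)$. Three consequences are used.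
\begin{enumerate}
\item[(L1)] Every nonzero $L\in\mathcal G$ receives a nonzero map from some $h(C)$.
\item[(L2)] The functor $h$ is exact. It preserves kernels; and if $C\to C'$ is an epimorphism in $\mathcal H$, then $\operatorname{Hom}(h(C'),L)=L(C')\to L(C)=\operatorname{Hom}(h(C),L)$ is injective for all $L\in\mathcal G$, so $h(C)\to h(C')$ is an epimorphism in $\mathcal G$.
\item[(L3)] An injective object $I$ of $\mathcal G$ is an exact functor $\mathcal H^{op}\to\mathrm{Mod}\,K$, because $I(-)=\operatorname{Hom}_{\mathcal G}(h(-),I)$.
\end{enumerate}

Fix $r\in\Theta$, let $\mathcal H=\mathcal H_r$, and let $I_r$ be the injective hull of $h(B)$ in $\mathcal G$; recall that $B\in\mathsf F_r\subseteq\mathcal H$. The argument of Example~\ref{ex:free} now applies.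

\begin{lemma}\label{lem:summand}
Every nonzero direct summand $J$ of $I_r$ contains a subobject isomorphic to $h(\hat E_N)\oplus h(\hat E_N)$ for all large $N$. In particular $I_r$ has no indecomposable direct summand.
\end{lemma}

\begin{proof}
Since $h(B)$ is essential in $I_r$, we have $J\cap h(B)\ne0$. By (L1) there is a nonzero map $h(C_1)\to J\cap h(B)$. Its composite with the inclusion into $h(B)$ is $h(\varphi)$ for some $0\neq\varphi\colon C_1\to B$ in $\mathcal H$, and by (L2) the image of $h(\varphi)$ is $h(C)$ with $C=\operatorname{im}\varphi\ne0$. Thus $h(C)\subseteq J\cap h(B)\subseteq J$. Proposition~\ref{prop:key} and (L2) embed $h(\hat E_N)\oplus h(\hat E_N)$ into $h(C)$ for large $N$. As $J$ is injective, it is decomposable by Lemma~\ref{lem:uniform}(ii).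
\end{proof}

\subsection*{Exact functors are determined by their value at $B$}
For a $K$-linear functor $\Phi\colon\mathcal H^{op}\to\mathrm{Mod}\,K$, the space $\Phi(B)$ is a right module over $\operatorname{End}_{\mathcal H}(B)=B$: put $xb=\Phi(\lambda_b)(x)$, where $\lambda_b$ is left multiplication by $b$. Natural transformations give $B$-linear maps. The danger is that $I_r(B)$ has more endomorphisms than $I_r$, and among them a primitive idempotent. This does not happen, because every object of $\mathcal H$ is reached from the projective $B$-modules in two exact steps: modules in $\mathsf F_r$ are cokernels in $\mathcal H$ of maps between projective modules, and every object is the kernel of an epimorphism between modules in $\mathsf F_r$.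

\begin{lemma}\label{lem:eval}
Let $r>0$ be irrational, $\mathcal H=\mathcal H_r$, and let $\Phi,\Psi\colon\mathcal H^{op}\to\mathrm{Mod}\,K$ be exact $K$-linear functors.
\begin{enumerate}
\item[(i)] $\Phi(F)\cong\operatorname{Hom}_B(F,\Phi(B))$, naturally in $F\in\mathsf F_r$.
\item[(ii)] Evaluation at $B$ is a bijection $\operatorname{Nat}(\Phi,\Psi)\to\operatorname{Hom}_B(\Phi(B),\Psi(B))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Identify $F$ with $\operatorname{Hom}_B(B,F)=\operatorname{Hom}_{\mathcal H}(B,F)$, so that $fb=f\lambda_b$, and define
$$\theta^\Phi_F\colon\Phi(F)\to\operatorname{Hom}_B(F,\Phi(B)),\qquad\theta^\Phi_F(x)(f)=\Phi(f)(x).$$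
The map $\theta^\Phi_F(x)$ is $B$-linear as $\Phi(f\lambda_b)=\Phi(\lambda_b)\Phi(f)$, and $\theta^\Phi$ is natural in $F$. It is bijective for $F=B$, hence by additivity for projective $F$. For general $F\in\mathsf F_r$ take a projective presentation $P_1\to P_0\xrightarrow{q}F\to0$, and put $\Omega=\ker q$ and $\Omega'=\ker(P_1\to\Omega)$. The sequences $0\to\Omega\to P_0\to F\to0$ and $0\to\Omega'\to P_1\to\Omega\to0$ have all terms in $\mathsf F_r$, so they are exact in $\mathcal H$. Hence $0\to\Phi(F)\to\Phi(P_0)\to\Phi(P_1)$ is exact. The sequence obtained from $\operatorname{Hom}_B(-,\Phi(B))$ is exact as well, and comparing kernels shows that $\theta^\Phi_F$ is bijective.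

(ii) \emph{Resolutions.} A \emph{resolution} of $C\in\mathcal H$ is an exact sequence $0\to C\xrightarrow{i}Z\xrightarrow{p}P\to0$ in $\mathcal H$ with $Z\in\mathsf F_r$ and $P$ a projective $B$-module. Every $C$ has one. Let $\pi\colon P\to H^1(C)$ be a projective cover. In the triangle $H^0(C)\to C\to H^1(C)[-1]\to H^0(C)[1]$, the map $\pi[-1]$ lifts to a map $g\colon P[-1]\to C$, because $\operatorname{Hom}(P[-1],H^0(C)[1])=\operatorname{Ext}^2_B(P,H^0(C))=0$. Let $Z$ be the cone of $g$. Its ordinary cohomology vanishes outside the degrees $0,1$, and
$$0\to H^0(C)\to H^0(Z)\to P\xrightarrow{\pi}H^1(C)\to H^1(Z)\to0$$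
is exact. As $\pi$ is onto, $H^1(Z)=0$, so $Z$ is a module, an extension of $\ker\pi\in\mathsf F_r$ by $H^0(C)\in\mathsf F_r$. Thus $Z\in\mathsf F_r$, and the triangle $C\to Z\to P\to C[1]$ is a resolution.

\emph{Lifting.} Let $\varphi\colon C\to C'$ be a map in $\mathcal H$, with resolutions $(Z,P,i,p)$ of $C$ and $(Z',P',i',p')$ of $C'$. Apply $\operatorname{Hom}(-,Z')$ to the triangle $P[-1]\to C\xrightarrow{i}Z\to P$. Since $\operatorname{Hom}(P[-1],Z')=\operatorname{Ext}^1_B(P,Z')=0$, there is $\tilde\varphi\colon Z\to Z'$ with $\tilde\varphi i=i'\varphi$.

\emph{Injectivity.} Let $\eta\colon\Phi\to\Psi$ with $\eta_B=0$. Then $\eta_P=0$ for projective $P$. For $F\in\mathsf F_r$ and $q\colon P_0\to F$ as in (i), $\Psi(q)\eta_F=\eta_{P_0}\Phi(q)=0$ and $\Psi(q)$ is injective, so $\eta_F=0$. For $C\in\mathcal H$ with a resolution, $\eta_C\Phi(i)=\Psi(i)\eta_Z=0$ and $\Phi(i)$ is surjective, so $\eta_C=0$.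

\emph{Surjectivity.} Let $f\colon\Phi(B)\to\Psi(B)$ be $B$-linear. For $F\in\mathsf F_r$ put $\eta_F=(\theta_F^\Psi)^{-1}\circ\operatorname{Hom}_B(F,f)\circ\theta^\Phi_F$; this is natural on $\mathsf F_r$ and $\eta_B=f$. Let $C\in\mathcal H$ with a resolution $(Z,P,i,p)$. The map $\Phi(i)$ is surjective with kernel $\operatorname{im}\Phi(p)$, and $\Psi(i)\eta_Z\Phi(p)=\Psi(i)\Psi(p)\eta_P=0$. So there is a unique $\eta_C\colon\Phi(C)\to\Psi(C)$ with $\eta_C\Phi(i)=\Psi(i)\eta_Z$. For $\varphi$ and $\tilde\varphi$ as above,
\begin{align*}
\Psi(\varphi)\eta_{C'}\Phi(i')&=\Psi(\varphi)\Psi(i')\eta_{Z'}=\Psi(i)\Psi(\tilde\varphi)\eta_{Z'}=\Psi(i)\eta_Z\Phi(\tilde\varphi)\\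
&=\eta_C\Phi(i)\Phi(\tilde\varphi)=\eta_C\Phi(\varphi)\Phi(i').
\end{align*}
As $\Phi(i')$ is surjective, $\Psi(\varphi)\eta_{C'}=\eta_C\Phi(\varphi)$, whichever resolutions define $\eta_C$ and $\eta_{C'}$. The case $\varphi=\mathrm{id}$ shows that $\eta_C$ does not depend on the resolution, and for $C\in\mathsf F_r$ the resolution $(C,0,\mathrm{id},0)$ shows that the new $\eta_C$ is the old one. So $\eta\in\operatorname{Nat}(\Phi,\Psi)$ and $\eta_B=f$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $r\in\Theta$, $I=I_r$, and put
$$X_r=I_r(B)=\operatorname{Hom}_{\mathcal G}(h(B),I_r).$$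
This $B$-module is nonzero, as it contains the inclusion $h(B)\to I$.

Let $\Sigma$ be a set. The canonical map $I^{(\Sigma)}\to I^\Sigma$ is objectwise injective, hence a monomorphism in $\mathcal G$. Since $I$ is injective, the summation map $I^{(\Sigma)}\to I$ extends to $I^\Sigma$. Products and coproducts are computed objectwise, so evaluation at $B$ yields an extension of the summation map $X_r^{(\Sigma)}\to X_r$ to $X_r^\Sigma$. By (P1), $X_r$ is pure-injective.

By (L3), $I$ is exact, so Lemma~\ref{lem:eval}(ii) gives a ring isomorphism $\operatorname{End}_{\mathcal G}(I)\cong\operatorname{End}_B(X_r)$. The first ring has no primitive idempotent by Lemma~\ref{lem:summand}. Hence $X_r$ has no indecomposable direct summand.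
\end{proof}

\section{Push-down along a covering with group $\mathbb Z$}\label{sec:push}

\subsection*{Orbit categories}
In this section, up to the proof of Theorem~\ref{thm:A}, $K$ is any infinite field. A $K$-category $R$ is \emph{locally bounded} if distinct objects are not isomorphic, the endomorphism algebras are local, and $\bigoplus_yR(x,y)$ and $\bigoplus_yR(y,x)$ are finite dimensional for each object $x$. An \emph{$R$-module} is a contravariant $K$-linear functor $R\to\mathrm{Mod}\,K$. If a $K$-category has finitely many objects, its modules $M$ are the right modules $\bigoplus_xM(x)$ over the algebra formed by the direct sum of all morphism spaces, with composition as product. For a finite set $U$ of objects of $R$, let $\Lambda_U$ be the finite dimensional algebra obtained from $\bigoplus_{x,y\in U}R(x,y)$ by factoring out the sums of morphisms which factor through objects outside $U$. The $\Lambda_U$-modules are the $R$-modules vanishing outside $U$, with the same homomorphisms.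

Let $G=\langle g\rangle\cong\mathbb Z$ be a group of $K$-linear automorphisms of $R$ acting freely on objects with finitely many orbits. Choose a representative $x_a$ in each orbit $a$; every object is $g^jx_a$ for a unique pair $(a,j)$. The \emph{orbit category} $Q=R/G$ has the orbits as objects and
$$Q(a,b)=\bigoplus_{k\in\mathbb Z}Q_k(a,b),\qquad Q_k(a,b)=R(x_a,g^kx_b),\qquad v\cdot u=g^k(v)\circ u\in Q_{k+l}(a,c)$$
for $u\in Q_k(a,b)$, $v\in Q_l(b,c)$. It has finitely many objects and finite dimensional morphism spaces, so it is given by a finite dimensional algebra, and (P1)--(P3) apply to its modules. The \emph{push-down} $F_\lambda X$ of an $R$-module $X$ is the $Q$-module $P$ with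
$$P(a)=\bigoplus_{j\in\mathbb Z}P_j(a),\qquad P_j(a)=X(g^jx_a),$$
on which $u\in Q_k(a,b)$ acts by the maps $u^*=X(g^{j-k}u)\colon P_j(b)\to P_{j-k}(a)$; note that $g^{j-k}u\colon g^{j-k}x_a\to g^jx_b$. A homomorphism $\varphi\colon X\to X'$ is sent to the direct sum of the maps $\varphi_{g^jx_a}$.

\begin{theorem}\label{thm:C}
Let $K$ be an infinite field, $R$ a locally bounded $K$-category, and $G\cong\mathbb Z$ a group of $K$-linear automorphisms of $R$ acting freely on objects with finitely many orbits. Let $F_\lambda\colon\mathrm{Mod}\,R\to\mathrm{Mod}\,R/G$ be the push-down functor and $U$ a finite set of objects of $R$. If $X$ is a super-decomposable pure-injective $\Lambda_U$-module, then $F_\lambda X$ is a super-decomposable pure-injective $R/G$-module.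
\end{theorem}

The functor $F_\lambda$ need not be full, and we first describe the additional homomorphisms. For an $R$-module $X$ let $X^{(k)}=X\circ g^k$, so $X^{(k)}(x)=X(g^kx)$. For $P=F_\lambda X$ and $P'=F_\lambda X'$, a homomorphism $f\colon P\to P'$ \emph{has degree $k$} if it maps $P_j(a)$ into $P'_{j+k}(a)$ for all $j,a$. Degrees add under composition.

\begin{lemma}\label{lem:graded}
Let $X,X'$ be $R$-modules vanishing outside finite sets of objects, and let $P=F_\lambda X$, $P'=F_\lambda X'$.
\begin{enumerate}
\item[(i)] There is $m$ such that every homomorphism $f\colon P\to P'$ is uniquely a sum $f=\sum_{|k|\le m}f_k$ of homomorphisms $f_k$ of degree $k$.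
\item[(ii)] The homomorphisms $P\to P'$ of degree $k$ are the $R$-homomorphisms $X\to X'^{(k)}$. In particular the endomorphisms of $P$ of degree $0$ form the ring $\operatorname{End}_R(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\pi_j$ denote the projection onto the $j$-th component, and put $f_k=\sum_j\pi_{j+k}f\pi_j$. Only finitely many of the spaces $P_j(a)$, $P'_j(a)$ are nonzero, so there is $m$, independent of $f$, with $f_k=0$ for $|k|>m$, and $f=\sum_kf_k$. Each $f_k$ is $Q$-linear: for $y\in P_j(b)$ and $u\in Q_d(a,b)$ we have $u^*y\in P_{j-d}(a)$, and $u^*$ lowers degrees by $d$, so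
$$f_k(u^*y)=\pi_{j-d+k}f(u^*y)=\pi_{j-d+k}\,u^*f(y)=u^*\pi_{j+k}f(y)=u^*f_k(y).$$
If $f=\sum_kf'_k$ with $f'_k$ of degree $k$, then $\pi_{j+k}f\pi_j=f'_k\pi_j$, so $f'_k=f_k$.

(ii) A family of linear maps of degree $k$ is a family $\varphi_x\colon X(x)\to X'(g^kx)$ indexed by all objects $x$ of $R$. It is $Q$-linear if and only if it intertwines $X(g^iu)$ with $X'(g^{i+k}u)=X'^{(k)}(g^iu)$ for all $i$ and all $u\in R(x_a,g^dx_b)$. Every morphism $w\colon g^ix_a\to g^jx_b$ of $R$ has the form $g^iu$, with $u=g^{-i}w$.
\end{proof}

So $E=\operatorname{End}_Q(F_\lambda X)$ is a graded ring whose degree $0$ part $\operatorname{End}_R(X)$ has no primitive idempotent, and we must show that $E$ has none. An idempotent of a graded ring need not be homogeneous: in the ring of $2\times2$ matrices with $e_{12}$ in degree $1$ and $e_{21}$ in degree $-1$, the idempotent $e_{11}+e_{12}$ is not. We therefore replace the idempotent by an object that every automorphism preserves, the socle of $E/J(E)$.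

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Put $P=F_\lambda X\neq0$.

\emph{$P$ is pure-injective.} For modules vanishing outside $U$ the sums defining the push-down are finite, with a number of terms bounded in terms of $U$. Hence $F_\lambda(X^\Sigma)=P^\Sigma$ and $F_\lambda(X^{(\Sigma)})=P^{(\Sigma)}$ for every set $\Sigma$, compatibly with the canonical and summation maps. By (P1) over $\Lambda_U$, the summation map $X^{(\Sigma)}\to X$ extends to $X^\Sigma$. Apply $F_\lambda$ and use (P1) for $P$.

\emph{Graded subspaces.} By Lemma~\ref{lem:graded}, $E=\operatorname{End}_Q(P)=\bigoplus_{|k|\le m}E_k$ is a graded algebra with $E_0=\operatorname{End}_{\Lambda_U}(X)$. For $t\in K^*$ the map $\sigma_t(\sum_ky_k)=\sum_kt^ky_k$ is an algebra automorphism of $E$. A subspace $W$ stable under all $\sigma_t$ contains the homogeneous components of its elements. Indeed, choose distinct $t_1,\dots,t_{2m+1}\in K^*$; the matrix $(t_i^k)_{i,\,|k|\le m}$ becomes a Vandermonde matrix when its rows are multiplied by $t_i^m$, so it is invertible, and each $y_k$ is a linear combination of the elements $\sigma_{t_i}(y)\in W$. This is the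 only use of the hypothesis that $K$ is infinite. In particular $J=J(E)$ is graded, so $S=E/J=\bigoplus_{|k|\le m}S_k$ is a graded algebra with $S_0=E_0/(J\cap E_0)$, and the same remark applies to subspaces of $S$. By (P3), $S$ is regular.

\emph{$S_0=E_0/J(E_0)$.} Let $x\in J\cap E_0$ and $b\in E_0$. Then $1-xb$ has an inverse $y\in E$, and the degree $0$ parts of $(1-xb)y=y(1-xb)=1$ show that $y_0$ is an inverse in $E_0$. So $J\cap E_0\subseteq J(E_0)$. Conversely, if $x\in S_0$ and $x=xyx$ in $S$, then $x=xy_0x$. So $S_0$ is regular and has zero radical; the image of $J(E_0)$ in $S_0$ lies in this radical, whence $J(E_0)\subseteq J\cap E_0$.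

\emph{An indecomposable summand gives a nonzero socle.} Suppose that $eP$ is indecomposable, $e=e^2\in E$. Then $eP$ is pure-injective, so $eEe$ is local by (P3), and for the image $\bar e\neq0$ of $e$ in $S$ the ring $\bar eS\bar e=eEe/J(eEe)$ is a division ring. The right ideal $\bar eS$ is minimal: if $0\ne x\in\bar eS$ and $x=xyx$, then $x=\bar ex$ gives $x=(xy\bar e)x$, so $xy\bar e$ is a nonzero element of $\bar eS\bar e$, and multiplying by its inverse gives $\bar e\in xS$. Thus the socle $\operatorname{Soc}$ of $S_S$, the sum of all minimal right ideals, is nonzero.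

\emph{A primitive idempotent of degree $0$.} Automorphisms of $S$ permute the minimal right ideals, so $\operatorname{Soc}$ is graded. Take $0\ne x\in\operatorname{Soc}\cap S_k$ and write $x=xyx$. The parts of degree $k$ give $x=xy_{-k}x$, so $xy_{-k}$ is a nonzero idempotent in $\operatorname{Soc}\cap S_0$. For any idempotent $f\in\operatorname{Soc}\cap S_0$, the module $fS$ is a cyclic submodule of a semisimple module, hence of finite length. Choose $f\neq0$ with this length minimal. If $f=f_1+f_2$ with nonzero orthogonal idempotents $f_i\in S_0$, then $f_1=ff_1\in\operatorname{Soc}$, and $f_1S$ is a submodule of $fS$ not containing $f_2=ff_2$, which contradicts minimality. So $f$ is primitive in $S_0=E_0/J(E_0)$.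

\emph{Lifting.} Since $X$ is pure-injective, $f$ lifts to an idempotent $f'\in E_0$ by (P3). A decomposition of $f'$ into two nonzero orthogonal idempotents would give one of $f$, as nonzero idempotents do not lie in $J(E_0)$. So $f'$ is primitive and $f'X$ is an indecomposable direct summand of $X$, a contradiction.
\end{proof}

\subsection*{Repetitive categories and the proof of Theorem~\ref{thm:A}}
Let $K$ be algebraically closed again. Regard the basic algebra $B$ as a $K$-category with one object $x$ for each idempotent $e_x$ in a complete set of primitive orthogonal idempotents, and $B(x,y)=e_yBe_x$. The \emph{repetitive category} $\hat B$ has the objects $(k,x)$ with $k\in\mathbb Z$, the \emph{level}, and $x$ an object of $B$. The morphisms are given by $B$ within a level, by the bimodule $DB$ between consecutive levels in one fixed direction, say from level $k$ to level $k+1$, with $DB\cdot DB=0$, and are zero otherwise. This category is locally bounded.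

\begin{theorem}[Skowro\'nski \cite{Sk89}, see also the survey \cite{Sk06}]\label{thm:Sk}
A basic connected standard selfinjective algebra which is nondomestic of polynomial growth is isomorphic to $\hat B/G$, where $B$ is a tubular algebra and $G$ is an infinite cyclic group of automorphisms of $\hat B$ acting freely on objects with finitely many orbits.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Standard algebras are connected by convention. (Otherwise apply what follows to a nondomestic block; modules over a block are $A$-modules, with the same direct summands, and they stay pure-injective by (P1).) Write $A\cong\hat B/G$ as in Theorem~\ref{thm:Sk}, and let $U$ be the finite set of objects of level $0$. Let $x\to z\to y$ be morphisms with $x,y\in U$ and $z\notin U$. If $z$ has level $1$, the second map is zero, and otherwise the first map is zero. So nothing is factored out in the definition of $\Lambda_U$, and $\Lambda_U=B$. By Theorem~\ref{thm:B} there is a super-decomposable pure-injective $B$-module $X$. The field $K$ is infinite, so $F_\lambda X$ is a super-decomposable pure-injective $A$-module by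 Theorem~\ref{thm:C}.
\end{proof}

\section{Continuum many modules}\label{sec:many}

The construction gives a module $X_r=I_r(B)$ for each $r\in\Theta$. We show that these modules remember $r$: no module from the part $\mathsf T_r$ maps to $X_r$, while for $r'<r$ the module $X_r$ is generated by modules $E_\gamma$ with $r'<\gamma<r$.

\begin{theorem}\label{thm:D}
\begin{enumerate}
\item[(1)] For $r'<r''$ in $\Theta$ we have $\operatorname{Hom}_B(X_{r''},X_{r'})=0$. In particular the $X_r$, $r\in\Theta$, are $2^{\aleph_0}$ pairwise non-isomorphic super-decomposable pure-injective $B$-modules.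
\item[(2)] For $A=\hat B/G$ as in Theorem~\ref{thm:Sk}, the super-decomposable pure-injective $A$-modules $F_\lambda X_r$, $r\in\Theta$, represent $2^{\aleph_0}$ isomorphism classes.
\end{enumerate}
\end{theorem}

\begin{lemma}\label{lem:Xr}
Let $r\in\Theta$.
\begin{enumerate}
\item[(i)] $\operatorname{Hom}_B(T,X_r)=0$ for all $T\in\mathsf T_r$.
\item[(ii)] Let $0<r'<r$ and let $P$ be an indecomposable projective $B$-module. There are a rational $\gamma\in(r',r)$, an integer $n$ and a map $\iota\colon P\to E_\gamma^{\,n}$ such that every map $P\to X_r$ factors through $\iota$.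
\item[(iii)] $\operatorname{Hom}_B(W,W')\ne0$ for any two nonzero direct summands $W,W'$ of $X_r$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\mathcal H=\mathcal H_r$, $\ell=\ell_r$, $I=I_r$; by (L3), $I$ is exact.

(i) Let $0\to\Omega T\to P_0\to T\to0$ be exact with $P_0$ projective. The triangle $T[-1]\to\Omega T\to P_0\to T$ gives an exact sequence $0\to T[-1]\to\Omega T\to P_0\to0$ in $\mathcal H$, so $I(P_0)\to I(\Omega T)$ is injective. By Lemma~\ref{lem:eval}(i) this is the map $\operatorname{Hom}_B(P_0,X_r)\to\operatorname{Hom}_B(\Omega T,X_r)$, whose kernel is $\operatorname{Hom}_B(T,X_r)$.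

(ii) Choose $r'<s_1<s_2<r$. The affine function $\varphi(s)=\langle P,h_0+sh_\infty\rangle$ is positive at all positive rational numbers by (T1) and Lemma~\ref{lem:num}(i),(iii), hence on $(0,\infty)$, and so $\varphi\ge\mu$ on $[s_1,s_2]$ for some $\mu>0$. For rational $\gamma\in[s_1,s_2]$ we have $E_\gamma\in\mathsf F_r\subseteq\mathcal H$ and $n:=\dim\operatorname{Hom}(P,E_\gamma)=\langle P,e_\gamma\rangle=a_\gamma\varphi(\gamma)$. By \eqref{eq:ellE},
$$\ell(E_\gamma^{\,n})=a_\gamma^2\,c\,(r-\gamma)\varphi(\gamma)\ \ge\ a_\gamma^2\,c\,(r-s_2)\mu .$$
By Lemma~\ref{lem:num}(iii), $a_\gamma$ is unbounded on the rational points of $[s_1,s_2]$, so we can choose $\gamma$ with $\ell(E_\gamma^{\,n})>\ell(P)$. Since $P$ is projective, $\operatorname{Hom}(P,E_\gamma[j])=0$ for $j\ne0$. Lemmas~\ref{lem:SE} and~\ref{lem:cone}(ii) give a triangle $P\xrightarrow{\iota}E_\gamma^{\,n}\to Y\to P[1]$ with $\operatorname{End}(Y)\cong\operatorname{End}(P)$ local, and $\iota$ is a monomorphism in $\mathcal H$ by Lemma~\ref{lem:mono}. Hence $I(E_\gamma^{\,n})\to I(P)$ is surjective, and by Lemma~\ref{lem:eval}(i) so is $\operatorname{Hom}_B(E_\gamma^{\,n},X_r)\to\operatorname{Hom}_B(P,X_r)$.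

(iii) The isomorphism $\operatorname{End}_{\mathcal G}(I)\cong\operatorname{End}_B(X_r)$ matches idempotents, so $W=J(B)$ and $W'=J'(B)$ for nonzero direct summands $J,J'$ of $I$. By Lemma~\ref{lem:summand} both contain $h(\hat E_N)$ for some $N$. As $J'$ is injective, the inclusion $h(\hat E_N)\to J'$ extends along $h(\hat E_N)\to J$ to a nonzero map $J\to J'$. Both functors are exact by (L3), so its value at $B$ is a nonzero map $W\to W'$ by Lemma~\ref{lem:eval}(ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
As a dense $G_\delta$ subset of $(0,\infty)$, the set $\Theta$ is a nonempty separable completely metrizable space without isolated points, so $|\Theta|=2^{\aleph_0}$.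

(1) Let $f\colon X_{r''}\to X_{r'}$ and let $u\colon P\to X_{r''}$ with $P$ indecomposable projective. By Lemma~\ref{lem:Xr}(ii), $u=v\iota$ with $v\colon E_\gamma^{\,n}\to X_{r''}$ and $\gamma>r'$. Then $E_\gamma\in\mathsf T_{r'}$, so $fv=0$ by Lemma~\ref{lem:Xr}(i), and $fu=0$. The images of all such $u$ generate $X_{r''}$, so $f=0$. As $X_{r''}\ne0$, it is not isomorphic to $X_{r'}$.

(2) Let $R=\hat B$ and regard $B$-modules as $R$-modules concentrated in level $0$. Push-down may identify non-isomorphic modules, but we show that, for fixed $r$, only countably many $r'$ satisfy $F_\lambda X_r\cong F_\lambda X_{r'}$.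

Let $\alpha\colon F_\lambda X_r\to F_\lambda X_{r'}$ be an isomorphism with inverse $\beta$. Decompose both by Lemma~\ref{lem:graded}(i) and take the degree $0$ part of $\beta\alpha=\mathrm{id}$. By Lemma~\ref{lem:graded}(ii), the component of $\alpha$ of degree $k$ is an $R$-homomorphism $\alpha_k\colon X_r\to X_{r'}^{(k)}$, and the component of $\beta$ of degree $-k$ is an $R$-homomorphism $X_{r'}\to X_r^{(-k)}$, which after composing the functors with $g^k$ becomes $\beta_k\colon X_{r'}^{(k)}\to X_r$. We obtain a finite sum $\mathrm{id}_{X_r}=\sum_k\beta_k\alpha_k$ in $E_0=\operatorname{End}_B(X_r)$. So $x=\beta_k\alpha_k\notin J(E_0)$ for some $k$. By (P3) there is $y\in E_0$ with $x\equiv xyx$ modulo $J(E_0)$, and the nonzero idempotent class of $xy$ lifts to an idempotent $e\neq0$ of $E_0$. Then $e-exye\in eJ(E_0)e=J(eE_0e)$, so $exye$ is invertible in $eE_0e$, say $exye\,z=e$ with $z\in eE_0e$. Thus $e=(e\beta_k)(\alpha_kyez)$, so the identity of $eX_r$ factors through $X_{r'}^{(k)}$. We conclude: if $F_\lambda X_r\cong F_\lambda X_{r'}$, there is $k=k(r')\in\mathbb Z$ such that some nonzero direct summand of $X_r$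 is isomorphic to a direct summand of $X_{r'}^{(k)}$.

Suppose $k(r')=k(r'')=k$ for some $r'<r''$. Then there are nonzero summands $W',W''$ of $X_r$ isomorphic to summands of $X_{r'}^{(k)}$ and $X_{r''}^{(k)}$. By (1), $\operatorname{Hom}_R(X_{r''}^{(k)},X_{r'}^{(k)})\cong\operatorname{Hom}_B(X_{r''},X_{r'})=0$, so $\operatorname{Hom}_B(W'',W')=0$, contradicting Lemma~\ref{lem:Xr}(iii). So $r'\mapsto k(r')$ is injective, and each isomorphism class among the $F_\lambda X_r$ contains countably many parameters. If $\kappa$ is the number of classes, then $2^{\aleph_0}\le\kappa\cdot\aleph_0$ and $\kappa\le2^{\aleph_0}$, so $\kappa=2^{\aleph_0}$. Each $F_\lambda X_r$ is super-decomposable and pure-injective by the proof of Theorem~\ref{thm:A}.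
\end{proof}

\begin{thebibliography}{9}

\bibitem{HRS} Happel, Reiten and Smal\o, Mem. AMS 575.

\bibitem{JL} Jensen and Lenzing, \emph{Model Theoretic Algebra}.

\bibitem{Pas} Grzegorz Pastuszak, \emph{On Krull-Gabriel dimension and Galois coverings}, arXiv:1801.05979 (2018).

\bibitem{Prest} Prest, \emph{Purity, Spectra and Localisation}.

\bibitem{Ringel} Ringel, \emph{Tame algebras and integral quadratic forms}, LNM 1099.

\bibitem{Sk89} Skowro\'nski, Math. Ann. 285 (1989), 177--199.

\bibitem{Sk06} Skowro\'nski, survey, Contemp. Math. 406 (2006), 169--238.

\end{thebibliography}
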